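\title{Rational maps whose Lebesgue-typical orbits are distributed by the measure of maximal entropy}

\begin{abstract}
Random backward orbits of a rational map of degree at least two are equidistributed with respect to the measure of maximal entropy. For a Latt\`es map the same is true of Lebesgue-almost every forward orbit, and it is natural to ask whether this property characterizes Latt\`es maps. We show that it does not: for every $d\ge 2$ the family $z\mapsto 1+az^{-d}$ contains, in every neighborhood of every Misiurewicz parameter, uncountably many pairwise non-conjugate maps that have the property and are not Latt\`es maps. The parameters are limits of sequences that alternate between Misiurewicz and parabolic parameters, and the main tool is a stability estimate for empirical measures that is uniform in time. As a complement, a map with the property is a Latt\`es map exactly when its postcritical set is not the whole sphere.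
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $f\colon\hat{\mathbb C}\to\hat{\mathbb C}$ be a rational map of degree $d\ge2$, with iterates $f^k$. An orbit of $f$ can be chosen at random in two ways. Going backward, one starts at a point $z_0$ and builds a sequence $\cdots\mapsto z_{-2}\mapsto z_{-1}\mapsto z_0$ by picking each point independently and uniformly among the $d$ preimages, counted with multiplicity, of the previous one. Unless $z_0$ is \emph{exceptional}, that is, has a finite backward orbit, the points $z_{-n}$ are almost surely equidistributed with respect to one and the same measure: the unique measure of maximal entropy $\mu_{\max}$ of Lyubich and of Freire, Lopes and Ma\~n\'e. Going forward, only the starting point can be chosen, and one draws it with respect to the normalized spherical area $\lambda$. The statistics of the orbit of $z$ are recorded by the empirical measures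
\[
e_N(f,z)=\frac1N\sum_{k=0}^{N-1}\delta_{f^k(z)} .
\]

\begin{definition}
The map $f$ has \emph{property (P)} if $e_N(f,z)\to\mu_{\max}$ weakly as $N\to\infty$, for $\lambda$-almost every $z\in\hat{\mathbb C}$.
\end{definition}

A random backward orbit gives all $d$ inverse branches the same weight, however strongly they contract, while area weights a branch by its Jacobian. Property (P) asks that these two notions of a typical orbit agree. For $f(z)=z^d$ they do not: the iterated preimages of $1$ are roots of unity, so $\mu_{\max}$ is the normalized arc length on the unit circle, while every orbit off the circle tends to $0$ or to $\infty$. They do agree when all branches have the same Jacobian for some flat metric. The map $f$ is a \emph{Latt\`es map} if there are a flat torus $\mathcal T=\mathbb C/\Gamma$, an affine map $L(t)=\alpha t+\beta$ of $\mathcal T$ onto itself and a finite-to-one holomorphic map $\Theta\colon\mathcal T\to\hat{\mathbb C}$ with $f\circ\Theta=\Theta\circ L$. For such a map $\mu_{\max}$ is the push-forward under $\Theta$ of the normalized Haar measure; it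 is ergodic and lies in the measure class of $\lambda$, so the Birkhoff ergodic theorem gives property (P). The question, posed in \cite{Milnor}, is whether Latt\`es maps are the only rational maps of degree at least two with property (P).

One would guess that they are. By a theorem of Zdunik, Latt\`es maps are the only rational maps for which $\mu_{\max}$ is absolutely continuous with respect to $\lambda$. If $f$ has property (P), then integrating $e_N(f,z)$ over $z$ shows that the absolutely continuous measures $\frac1N\sum_{k<N}f^k_*\lambda$ converge weakly to $\mu_{\max}$. A uniform bound on their densities, even on a small disk that meets the support of $\mu_{\max}$, would make $\mu_{\max}$ absolutely continuous. Distortion estimates for univalent maps give such a bound on any disk that the forward orbits of the critical values avoid. This argument is Theorem~\ref{thm:rigid} below, and it leaves one case open: the critical orbits may be dense. The guess fails in that case.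

\subsection*{Results}

For $d\ge2$ and $a\in\mathbb C^*=\mathbb C\setminus\{0\}$ let
\[
f_a(z)=1+az^{-d},\qquad v_n(a)=f_a^n(1)\quad(n\ge0).
\]
The critical points of $f_a$ are $0$ and $\infty$, and $0\mapsto\infty\mapsto1$; moreover $f_a^{-1}(\infty)=\{0\}$ and $f_a^{-1}(1)=\{\infty\}$. Thus there is a single critical orbit, controlled by a single parameter. We call $a$ a \emph{Misiurewicz parameter} if $1$ is preperiodic but not periodic under $f_a$. Such parameters exist for every $d$: if $\zeta^d=1\ne\zeta$ and $a=\zeta-1$, then $1\mapsto\zeta\mapsto\zeta$.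

\begin{theorem}\label{thm:main}
For every $d\ge2$, every neighborhood of every Misiurewicz parameter contains uncountably many $a$ such that $f_a$ has property (P) and is not a Latt\`es map. Distinct parameters $a$ give maps that are not M\"obius conjugate.
\end{theorem}

For a rational map $f$ let $J(f)$ be its Julia set and $P(f)$ its \emph{postcritical set}, the closure of the union of the forward orbits of the critical values.

\begin{theorem}\label{thm:rigid}
Let $f$ be a rational map of degree at least $2$. If $e_N(f,z)\to\mu_{\max}$ for a set of $z$ of positive Lebesgue measure and $J(f)\not\subset P(f)$, then $f$ is a Latt\`es map. Hence a map with property (P) is a Latt\`es map if and only if $P(f)\ne\hat{\mathbb C}$. A map with property (P) that is not a Latt\`es map has $J(f)=P(f)=\hat{\mathbb C}$ and no absolutely continuous invariant probability measure.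
\end{theorem}

In particular, for the maps of Theorem~\ref{thm:main} the orbit of $1$ is dense in the sphere.

\subsection*{Strategy}

Write $\mu_a$, $P_a$ and $e_N(a,z)$ for $\mu_{\max}$, $P(f)$ and $e_N(f,z)$ when $f=f_a$, so that $P_a$ is the closure of $\{\infty,v_0(a),v_1(a),\dots\}$, and write $\delta_O$ for the uniform probability measure on a cycle $O$. Theorem~\ref{thm:main} rests on the fact that, in the weak topology, $\mu_a$ is a limit of measures $\delta_O$ on repelling cycles, and that a perturbation of the parameter can make almost every orbit imitate a chosen cycle. There are three ingredients.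
\begin{itemize}
\item[(A)] If $a$ is a Misiurewicz parameter and $1$ lands on the cycle $O$, then there are parameters $b$ near $a$ with a parabolic cycle $Z$ such that $\delta_Z$ is close to $\delta_O$ (Proposition~\ref{prop:A}). Almost every orbit of $f_b$ converges to $Z$.
\item[(B)] If $b$ is such a parabolic parameter and $O'$ is \emph{any} repelling cycle of $f_b$, then there are Misiurewicz parameters near $b$ for which $1$ lands on the continuation of $O'$ (Proposition~\ref{prop:B}). We choose $O'$ with $\delta_{O'}$ much closer to $\mu_b$ than $\delta_Z$ is.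
\item[(C)] Under both perturbations the statistics of most orbits stay under control for all times $N\ge T$, with $T$ independent of the perturbation (Proposition~\ref{prop:stab}).
\end{itemize}
Alternating (A) and (B) gives a sequence $a_0,b_0,a_1,b_1,\dots$ that converges rapidly to some $a_\infty$. By continuity, $f_{a_\infty}$ cannot be told from $f_{b_n}$ up to a long time $S_n$, nor from $f_{a_{n+1}}$ up to a longer time $T_{n+1}$. The difficulty is that these windows of time must join up: the control of the orbits of $f_{b_n}$ has to begin at the time $T_n$, which is fixed before $b_n$ is chosen. This is what (C) provides.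

Section~\ref{sec:example} shows (A) and (C) on an explicit quadratic map. Section~\ref{sec:background} collects the background, Section~\ref{sec:distortion} proves the distortion estimate and Theorem~\ref{thm:rigid}, and Section~\ref{sec:stab} proves (C). Sections~\ref{sec:params}--\ref{sec:B} prove (A) and (B), and Section~\ref{sec:main} carries out the induction.

\section{The mechanism near $1-2/z^2$}\label{sec:example}

Let $d=2$ and $f=f_{-2}$. The critical orbit is $0\mapsto\infty\mapsto1\mapsto-1\mapsto-1$, and $f'(z)=4z^{-3}$, so the fixed point $-1$ is repelling with multiplier $-4$.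

\subsection*{The map is a Latt\`es map}
Let $\Gamma=i\Gamma$ be a square lattice, scaled so that its Weierstrass function satisfies $\wp'^2=4\wp^3-4\wp$. From $\wp(it)=-\wp(t)$ we get $\wp'(it)=i\wp'(t)$, and the addition formula gives
\[
\wp((1+i)t)=\frac14\Bigl(\frac{(1-i)\wp'(t)}{2\wp(t)}\Bigr)^2=-\frac{i\,(\wp(t)^2-1)}{2\wp(t)} .
\]
So multiplication by $1+i$ acts on $w=\wp^2$ by $w\mapsto-(w-1)^2/(4w)$, and on $z=(1+w)/(1-w)$ by
\[
z\mapsto\frac{4w-(w-1)^2}{4w+(w-1)^2}=\frac{(w+1)^2-2(w-1)^2}{(w+1)^2}=1-\frac2{z^2}.
\]
Hence $f$ has property (P), and Theorem~\ref{thm:main} says that this Latt\`es map is a limit of maps with property (P) that are not Latt\`es maps.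

\subsection*{A loop through the critical points}
The branch $g(x)=-\sqrt{2/(1-x)}$ of $f^{-1}$ maps $(-\infty,0]$ into itself, fixes $-1$, and satisfies $|g'(x)|=2^{-1/2}(1-x)^{-3/2}\le2^{-1/2}$. So $g^j(0)\to-1$, and
\[
\cdots\mapsto g^2(0)\mapsto g(0)=-\sqrt2\mapsto0\mapsto\infty\mapsto1\mapsto-1
\]
is an orbit that leaves $-1$ and returns to it through both critical points. Its closure $P_\infty$ is countable and carries only one invariant probability measure, $\delta_{-1}$. A small change of $a$ makes the critical orbit miss the fixed point and go round this loop again.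

To see what happens, let $x(a)$ be the fixed point of $f_a$ near $-1$. From $x^3-x^2=a$ we get $x'(-2)=\frac15$. For small $z$ we have $f_a^2(z)=1+az^4(z^2+a)^{-2}=1+z^4/a+O(z^6)$ and $f_a'(1)=-2a$, so
\[
f_a^3(z)-x(a)=1+a-x(a)-2z^4+O(z^6)\approx\tfrac45(a+2)-2z^4 .
\]
Let $\psi$ be the linearizing map of $f$ at $-1$, with $f(\psi(w))=\psi(-4w)$ and $\psi'(0)=1$. Fix a large $s$, write $g^s(0)=\psi(w_*)$, and let $\chi'_*\neq0$ be the derivative of $f^s\circ\psi$ at $w_*$. After $k$ further steps the displacement from $x(a)$ is multiplied by about $(-4)^k$; if the result is near $w_*$, then $s$ more steps bring the point back near $0$. To leading order,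
\[
f_a^{3+k+s}(z)\approx\chi'_*\Bigl((-4)^k\bigl(\tfrac45(a+2)-2z^4\bigr)-w_*\Bigr).
\]
Put $z=\sigma_k\xi$ with $\sigma_k^3=-1/(2\chi'_*(-4)^k)$, and $c=\sigma_k^{-1}\chi'_*\bigl(\frac45(-4)^k(a+2)-w_*\bigr)$. The right-hand side becomes $\xi\mapsto\xi^4+c$. For $c=\frac34 4^{-1/3}$ this polynomial has the fixed point $\xi=4^{-1/3}$ with multiplier $1$. Proposition~\ref{prop:A} makes this computation rigorous: there are parameters $b_k$ with $b_k+2\approx\frac54w_*(-4)^{-k}$ for which $f_{b_k}$ has a parabolic cycle $Z_k$ that follows the loop, and $\delta_{Z_k}\to\delta_{-1}$. By Lemma~\ref{lem:parab}, $e_N(b_k,z)\to\delta_{Z_k}$ for almost every $z$.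

\subsection*{What survives the perturbation}
For fixed large $N$ and $k\to\infty$, the measure $e_N(b_k,z)$ tends to $e_N(-2,z)$, which for most $z$ is close to $\mu_{-2}$. For fixed large $k$ and $N\to\infty$ it tends to a measure close to $\delta_{-1}$. So the asymptotic statistics are not continuous in the parameter. What Proposition~\ref{prop:stab} gives is this: for most $z$, all $N\ge T$ and all large $k$, the measure $e_N(b_k,z)$ is close to the segment $\{t\mu_{-2}+(1-t)\delta_{-1}:0\le t\le1\}$. The reason is that an orbit of $f_{b_k}$ can be cut into pieces of bounded length. A piece that starts near $P_\infty$ looks like $\delta_{-1}$; a piece that starts away from $P_\infty$ looks like $\mu_{-2}$, unless it starts in a set of small area, which most orbits visit rarely.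

Here the segment is long, because $\delta_{-1}$ is a poor approximation of $\mu_{-2}$. Had the critical orbit landed on a cycle $O$ with $\delta_O$ close to the measure of maximal entropy, the segment would be short and $f_{b_k}$ would satisfy property (P) up to a small error. The rest of the paper drives this error to zero.

\section{Conventions and background}\label{sec:background}

\subsection*{The sphere and the space of measures}
We use the spherical metric $2|dz|/(1+|z|^2)$, with distance $\operatorname{dist}$, open balls $B(w,r)$, open $\delta$-neighborhoods $\mathcal N_\delta(E)$, and spherical derivative $g^\#(z)=|g'(z)|(1+|z|^2)/(1+|g(z)|^2)$. Euclidean disks are written $D(w,r)$. The complement of a countable closed subset of the sphere is connected, since two points are joined by uncountably many disjoint circular arcs.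

Fix a sequence $(\varphi_i)_{i\ge1}$ dense in the unit ball of $C(\hat{\mathbb C},\mathbb R)$ and put, for probability measures $\mu,\nu$ on $\hat{\mathbb C}$,
\[
\rho(\mu,\nu)=\sum_{i\ge1}2^{-i-2}\Bigl|\int\varphi_i\,d\mu-\int\varphi_i\,d\nu\Bigr| .
\]
This metric induces the weak topology, in which the space of probability measures is compact, and $\rho\le\frac12$. Since $\rho(\mu,\nu)$ is a norm of $\mu-\nu$, balls are convex, and $\rho(\cdot,\mathcal C)$ is a convex function when $\mathcal C$ is convex. We use four elementary facts.
\begin{itemize}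
\item[(E1)] For fixed $N$, the map $(a,z)\mapsto e_N(a,z)$ is continuous on $\mathbb C^*\times\hat{\mathbb C}$, hence $e_N(a',z)\to e_N(a,z)$ uniformly in $z$ as $a'\to a$.
\item[(E2)] $e_N(f,z)-e_N(f,f(z))=\frac1N(\delta_z-\delta_{f^N(z)})$, so $z$ and $f(z)$ have the same limit points of empirical measures.
\item[(E3)] If $f_i\to f$ uniformly, $N_i\to\infty$ and $e_{N_i}(f_i,z_i)\to\nu$, then $\nu$ is $f$-invariant. Indeed $\int(\varphi\circ f_i-\varphi)\,de_{N_i}(f_i,z_i)=O(1/N_i)$ by (E2), and $\varphi\circ f_i\to\varphi\circ f$ uniformly.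
\item[(E4)] If $O$ is a cycle and $\operatorname{dist}(f^n(z),O)\to0$, then for large $n$ the point $x_n\in O$ nearest to $f^n(z)$ satisfies $x_{n+1}=f(x_n)$, by continuity. Hence $e_N(f,z)\to\delta_O$, and if $x\in O$ and $f^p(x)=x$, then $f^{i+np}(z)\to x$ as $n\to\infty$ for some $i$.
\end{itemize}
An invariant probability measure is ergodic if and only if it is an extreme point of the convex set of invariant probability measures. The only invariant probability measure on a cycle $O$ is $\delta_O$.

\subsection*{Facts from holomorphic dynamics}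
Let $f$ be rational of degree $d\ge2$. The \emph{Fatou set} is the largest open set on which the iterates form a normal family, and $J(f)$ is its complement. The \emph{multiplier} of a cycle of period $q$ is the derivative of $f^q$ at any of its points, in a local coordinate; the cycle is \emph{attracting}, \emph{repelling} or \emph{parabolic} if the multiplier has modulus less than $1$, has modulus greater than $1$, or is a root of unity.
\begin{itemize}
\item[(F1)] (Lyubich; Freire, Lopes and Ma\~n\'e.) The measure $\mu_{\max}$ is ergodic, has no atoms, and has support $J(f)$. For every non-exceptional $x$, $d^{-n}\sum_{f^n(y)=x}\delta_y\to\mu_{\max}$, the preimages being counted with multiplicity. Also $d^{-n}\sum_{x\in R_n}\delta_x\to\mu_{\max}$, where $R_n$ is the set of repelling periodic points with $f^n(x)=x$.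
\item[(F2)] (\cite[Theorem 3.9]{McMullen}.) Either $J(f)=\hat{\mathbb C}$ and $f$ is ergodic for $\lambda$, meaning that sets with $f^{-1}(A)=A$ have zero or full measure, or $\operatorname{dist}(f^n(z),P(f))\to0$ for almost every $z\in J(f)$.
\item[(F3)] The set $J(f)=J(f^p)$ is compact, uncountable and completely invariant. It contains all repelling and parabolic cycles. The backward orbit of any point of $J(f)$ is dense in $J(f)$.
\item[(F4)] (Sullivan's theorem and the classification of periodic Fatou components.) An orbit in the Fatou set either converges to an attracting or parabolic cycle, or enters a \emph{rotation domain}: a periodic Fatou component, conformally a disk or an annulus, on which an iterate of $f$ is conjugate to an irrational rotation.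
\item[(F5)] For every attracting or parabolic cycle there is a critical point in the Fatou set whose orbit converges to the cycle. The boundary of a rotation domain lies in $P(f)\cap J(f)$.
\item[(F6)] If all critical points have finite orbits, every cycle is repelling or contains a critical point.
\item[(F7)] (K{\oe}nigs linearization with parameters.) Let $x_*\in\mathbb C$ be a repelling fixed point of $f_{a_*}^q$. For $a$ near $a_*$ there is a fixed point $x(a)$ of $f_a^q$, holomorphic in $a$, with $x(a_*)=x_*$ and multiplier $\Lambda(a)$, $|\Lambda(a)|>1$. There are $r_0>0$ and maps $\psi_a\colon D(0,r_0)\to\mathbb C$, univalent in $w$ and holomorphic in $(a,w)$, with $\psi_a(0)=x(a)$ and $f_a^q(\psi_a(w))=\psi_a(\Lambda(a)w)$ for $|\Lambda(a)w|<r_0$. If $O$ is the cycle of $x_*$, the cycle $O(a)$ of $x(a)$ is its \emph{continuation}.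
\end{itemize}
If $P(f)\cap J(f)$ is finite, there is no rotation domain $U$: otherwise $\partial U$ is finite by (F5), the set $U$ is open and closed in the connected set $\hat{\mathbb C}\setminus\partial U$, and so $J(f)\subset\partial U$ is finite, contrary to (F3).

\subsection*{Three lemmas}

\begin{lemma}\label{lem:cont}
The map $a\mapsto\mu_a$ is weakly continuous on $\mathbb C^*$.
\end{lemma}

\begin{proof}
The set $\mathcal E$ of exceptional points is finite and $f_a^{-1}(\mathcal E)\subset\mathcal E$. As $f_a$ is onto, it permutes $\mathcal E$ and each point of $\mathcal E$ is the only preimage of its image, hence critical. So $\mathcal E\subset\{0,\infty\}$, and $0\mapsto\infty\mapsto1\notin\mathcal E$ gives $\mathcal E=\emptyset$.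

For continuous $\varphi$ let $\mathcal A_a\varphi(x)=\frac1d\sum_{f_a(y)=x}\varphi(y)$, with multiplicity. The preimages are the solutions of $y^d=a/(x-1)$, so $\mathcal A_a\varphi(x)$ is continuous in $(a,x)$. By (F1), $\mathcal A_a^m\varphi\to\int\varphi\,d\mu_a$ pointwise as $m\to\infty$; applying this to $\mathcal A_a\varphi$ in place of $\varphi$ gives $\int\mathcal A_a\varphi\,d\mu_a=\int\varphi\,d\mu_a$. Let $a_n\to a$ and $\mu_{a_n}\to\nu$. Since $\mathcal A_{a_n}\varphi\to\mathcal A_a\varphi$ uniformly, $\int\mathcal A_a\varphi\,d\nu=\int\varphi\,d\nu$ for all $\varphi$. Iterating and using dominated convergence, $\int\varphi\,d\nu=\int\mathcal A_a^m\varphi\,d\nu\to\int\varphi\,d\mu_a$. So $\nu=\mu_a$, and compactness finishes the proof.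
\end{proof}

Fact (F1) says that the repelling periodic points of period dividing $n$, taken all together, approximate $\mu_{\max}$. We need a single cycle, and ergodicity provides it.

\begin{lemma}\label{lem:cycle}
For every $\varepsilon>0$ there is a repelling cycle $O$ of $f$ with $\rho(\delta_O,\mu_{\max})<\varepsilon$.
\end{lemma}

\begin{proof}
For $x\in R_n$ the measure $e_n(f,x)$ is the uniform measure on the cycle of $x$. Let $\mathbf P_n$ be the distribution of $e_n(f,x)$ when $x$ is uniform in $R_n$; it is a probability measure on the compact set $\mathcal M$ of invariant probability measures. Since $f$ permutes $R_n$, the barycenter of $\mathbf P_n$ is $(\#R_n)^{-1}\sum_{x\in R_n}\delta_x$, which tends to $\mu_{\max}$ by (F1) (comparing total masses there gives $\#R_n/d^n\to1$). So a limit point $\mathbf P$ of $(\mathbf P_n)$ has barycenter $\mu_{\max}$. Suppose that $\mathbf P$ is not the Dirac mass at $\mu_{\max}$. Then some closed $\rho$-ball $U\not\ni\mu_{\max}$ has $t=\mathbf P(U)>0$. The barycenter $\mu_1$ of $t^{-1}\mathbf P|_U$ lies in $U\cap\mathcal M$ by convexity,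 and $\mu_{\max}=t\mu_1+(1-t)\mu_2$ with $\mu_2\in\mathcal M$. As $\mu_{\max}$ is extreme, $\mu_1=\mu_{\max}$, which is absurd. So $\mathbf P$ is the Dirac mass, and $\mathbf P_n$ charges the $\varepsilon$-ball about $\mu_{\max}$ for some $n$.
\end{proof}

\begin{lemma}\label{lem:lattes}
If $f$ is a Latt\`es map, then $P(f)$ is finite.
\end{lemma}

\begin{proof}
Let $x$ be a critical point of $f$ and $n\ge1$. The map $\Theta$ is nonconstant, hence onto; let $\Theta(t)=x$. The map $f^n\circ\Theta=\Theta\circ L^n$ is critical at $t$ and $L^n$ is a local isomorphism, so $\Theta$ is critical at $L^n(t)$. Thus $f^n(x)=\Theta(L^n(t))$ is one of the finitely many critical values of $\Theta$.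
\end{proof}

\section{Distortion away from the postcritical set}\label{sec:distortion}

Let $g$ be a rational map of degree at least $2$ and $P$ a closed set that contains the critical values of $g$, with $g(P)\subset P$ and $1,\infty\in P$. Put $X=\hat{\mathbb C}\setminus P$, so that $g^{-1}(X)\subset X$ and $g^{-1}(X)$ contains no critical point. The \emph{transfer operator} acts on functions $h\ge0$ on $X$ by
\[
\mathcal Lh(x)=\sum_{g(y)=x}\frac{h(y)}{g^\#(y)^2}\qquad(x\in X).
\]
By the change of variables formula, $\int_A\mathcal Lh\,d\lambda=\int_{g^{-1}A}h\,d\lambda$ for Borel $A\subset X$. In particular $\mathcal L^n1$ is the density of $g^n_*\lambda$ on $X$. The next lemma bounds its oscillation independently of $n$ and of $g$. It uses two classical facts about a univalent map $h\colon D(x,t)\to\mathbb C$: Bieberbach's bound $|h''(x)/h'(x)|\le4/t$, and the Koebe quarter theorem $h(D(x,t))\supset D(h(x),t|h'(x)|/4)$. The hypothesis $\infty\in P$ makes the inverse branches take values in $\mathbb C$, and $1\in P$ controls the passage from the Euclidean to the spherical derivative.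

\begin{lemma}\label{lem:dist}
Let $C_0=66$ and $K=e^{2C_0}$. If $r\le\frac14$, $B(w_0,2r)\subset X$ and $x,y\in B(w_0,r)$, then for all $n\ge0$
\[
|\log\mathcal L^n1(x)-\log\mathcal L^n1(y)|\le\frac{C_0}r\operatorname{dist}(x,y).
\]
Hence $\mathcal L^n1(x)\le K\mathcal L^n1(y)$, and $\mathcal L^n1\le K/\lambda(B(w_0,r))$ on $B(w_0,r)$.
\end{lemma}

\begin{proof}
The critical values of $g^n$ lie in $P$, so on the simply connected set $B(w_0,2r)$ all inverse branches of $g^n$ are defined. They are univalent with values in $X\subset\mathbb C\setminus\{1\}$. Precompose them with a rotation of the sphere taking $0$ to $w_0$; this does not change spherical derivatives or distances. Since $\operatorname{dist}(0,x)=2\arctan|x|$, the resulting maps $h$ are defined on $D(0,R)$ with $R=\tan r\in[r,1)$, the ball $B(w_0,r)$ becomes $D(0,\tan\frac r2)\subset D(0,R/2)$, and $\mathcal L^n1$ becomes $\sum_h(h^\#)^2$.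

Let $|x|\le R/2$. Then $h$ is univalent on $D(x,R/2)$, so $|\nabla\log|h'||=|h''/h'|\le8/R$ at $x$. Since $h$ omits $1$, the quarter theorem gives $|h'(x)|\le\frac8R|h(x)-1|\le\frac8R(1+|h(x)|)$, and therefore
\[
|\nabla\log(1+|h|^2)|=\frac{2|h||h'|}{1+|h|^2}\le\frac{16}R\Bigl(\frac{|h|}{1+|h|^2}+\frac{|h|^2}{1+|h|^2}\Bigr)\le\frac{24}R .
\]
Also $|\nabla\log(1+|x|^2)|=2|x|/(1+|x|^2)\le1\le1/R$. So $|\nabla\log(h^\#)^2|\le2(8+24+1)/R\le C_0/r$. A sum of positive functions with $|\nabla u|\le Cu$ satisfies the same inequality, so $|\nabla\log\mathcal L^n1|\le C_0/r$. The geodesic between two points of the ball stays in the ball, where $2/(1+|x|^2)\ge1$; its Euclidean length is therefore at most its spherical length, and the first claim follows. The second follows from $\operatorname{dist}(x,y)<2r$. Integrating it over $y\in B(w_0,r)$ and using $\int_X\mathcal L^n1\,d\lambda\le1$ gives the third.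
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
The map $f$ has at least two critical values: if all critical values lay in a set $\{v\}$, then $\hat{\mathbb C}\setminus f^{-1}(v)\to\hat{\mathbb C}\setminus\{v\}$ would be a connected covering of degree at least $2$ of a simply connected space. The hypotheses and the conclusion are unchanged by M\"obius conjugation, so we may assume $1,\infty\in P(f)$ and apply Lemma~\ref{lem:dist} with $g=f$, $P=P(f)$.

Let $A$ be the Borel set of $z$ with $e_N(f,z)\to\mu_{\max}$, so $\lambda(A)>0$. By dominated convergence,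
\[
\kappa_N=\frac1{\lambda(A)}\int_Ae_N(f,z)\,d\lambda(z)\ \to\ \mu_{\max},\qquad\text{and}\qquad\kappa_N\le\frac1{\lambda(A)N}\sum_{k<N}f^k_*\lambda .
\]
Pick $w_0\in J(f)\setminus P(f)$ and $r\le\frac14$ with $B(w_0,2r)\cap P(f)=\emptyset$. By Lemma~\ref{lem:dist}, $\kappa_N\le C\lambda$ on $B=B(w_0,r)$ with $C=K/(\lambda(A)\lambda(B))$. For open $U\subset B$ this gives $\mu_{\max}(U)\le\liminf\kappa_N(U)\le C\lambda(U)$, so $\mu_{\max}\le C\lambda$ on $B$ by outer regularity. Since $w_0\in J(f)$, (F1) gives $\mu_{\max}(B)>0$. So in the Lebesgue decomposition $\mu_{\max}=\mu_{ac}+\mu_s$ the part $\mu_{ac}$ has mass $t>0$. Preimages of $\lambda$-null sets are null, so $f_*\mu_{ac}\ll\lambda$; images of null sets are null, so $f_*\mu_s$ is singular. By uniqueness of the decomposition both parts are invariant, and since $\mu_{\max}$ is extreme, $\mu_{\max}=t^{-1}\mu_{ac}\ll\lambda$. By Zdunik's theorem $f$ is a Latt\`es map.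

Now let $f$ have property (P). If $z$ is in the Fatou set, then by (F4) either its orbit converges to a cycle $O$ and $e_N(f,z)\to\delta_O$ by (E4), or the orbit closure is a compact subset of the Fatou set, which carries all limits of $e_N(f,z)$. In neither case is the limit $\mu_{\max}$, which has no atoms and has support $J(f)$. A nonempty open set has positive area, so $J(f)=\hat{\mathbb C}$. If $P(f)\ne\hat{\mathbb C}$, then $J(f)\not\subset P(f)$ and $f$ is a Latt\`es map by the first part; the converse is Lemma~\ref{lem:lattes}. Finally, if $\nu\ll\lambda$ is an invariant probability measure, then $e_N(f,z)\to\mu_{\max}$ for $\nu$-almost every $z$, so $\nu=\int e_N(f,z)\,d\nu(z)\to\mu_{\max}$. Then $\mu_{\max}=\nu\ll\lambda$ and $f$ is a Latt\`es map.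
\end{proof}

\section{Stability of orbit statistics}\label{sec:stab}

We must show that most orbits visit a given set $B$ of small area with small frequency. Lemma~\ref{lem:dist} bounds $\lambda(g^{-n}B)$ by a constant times $\lambda(B)$ when $B$ stays away from $P$, and this controls the frequency of visits up to one fixed time $N$. We need all $N$ at once, which calls for a maximal inequality, and hence for a measure that the dynamics does not increase. Averages of the densities $\mathcal L^n1$ may tend to zero on $X$, so we renormalize their sums at a base point. The limit is only subinvariant and may have infinite mass, and this is enough.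

\begin{lemma}\label{lem:sub}
Let $g$, $P$, $X$ be as in Section~\ref{sec:distortion}, with $P$ countable, and let $w_*\in X$. There is a continuous $h\colon X\to(0,\infty)$ with $h(w_*)=1$ such that $h(x)\le Kh(y)$ whenever $x,y\in B(w_0,r)$, $B(w_0,2r)\subset X$, $r\le\frac14$, and such that the measure $m(A)=\int_{A\cap X}h\,d\lambda$ satisfies $m(g^{-1}A)\le m(A)$ for all Borel $A\subset\hat{\mathbb C}$.
\end{lemma}

\begin{proof}
Let $H_N=\sum_{n<N}\mathcal L^n1\ge1$. The first inequality of Lemma~\ref{lem:dist} has the form $\mathcal L^n1(x)\le e^{c}\mathcal L^n1(y)$ with $c$ independent of $n$, so it passes to $H_N$. Since $X$ is connected, each $x\in X$ is joined to $w_*$ by a path, which is covered by a chain of finitely many balls as in Lemma~\ref{lem:dist}; so there is $j=j(x)$ such that the values at $x$ and at $w_*$ of each $\mathcal L^n1$ and each $H_N$ differ by a factor at most $K^j$. Thus the functions $\log(H_N/H_N(w_*))$ are locally equicontinuous and pointwise bounded. By the Arzel\`a--Ascoli theorem, $H_{N_i}/H_{N_i}(w_*)\to h$ locally uniformly for some $N_i\to\infty$,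 with $h$ continuous, positive, and subject to the stated bound.

We have $\mathcal LH_N=H_N+\mathcal L^N1-1\le H_N+\mathcal L^N1$. Moreover $\mathcal L^N1(w_*)/H_N(w_*)\to0$: if $H_N(w_*)$ is bounded, the series $\sum_n\mathcal L^n1(w_*)$ converges and its terms tend to $0$; if $H_N(w_*)\to\infty$, use that $\mathcal L^N1(w_*)$ is bounded by Lemma~\ref{lem:dist}. Hence $\mathcal L^N1(x)/H_N(w_*)\to0$ for every $x\in X$. As $\mathcal L$ is a finite sum, we may divide by $H_{N_i}(w_*)$ and pass to the limit, which gives $\mathcal Lh\le h$. Finally $g^{-1}(P)$ is countable, hence $m$-null, so $m(g^{-1}A)=m(g^{-1}(A\cap X))=\int_{A\cap X}\mathcal Lh\,d\lambda\le m(A)$.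
\end{proof}

\begin{lemma}[Maximal lemma]\label{lem:max}
Let $m$ be a measure on a measurable space and $g$ a measurable self-map with $m(g^{-1}A)\le m(A)$ for all measurable $A$. Let $\Phi\in L^1(m)$ be real, $S_N=\sum_{k<N}\Phi\circ g^k$ and $E=\{\sup_{N\ge1}S_N>0\}$. Then $\int_E\Phi\,dm\ge0$.
\end{lemma}

\begin{proof}
We use Garsia's argument. The hypothesis gives $\int u\circ g\,dm\le\int u\,dm$ for $u\ge0$. Let $S_0=0$ and $M_N=\max(0,S_1,\dots,S_N)\in L^1(m)$. For $0\le k<N$ we have $S_{k+1}=\Phi+S_k\circ g\le\Phi+M_N\circ g$, so $M_N\le\Phi+M_N\circ g$ on $\{M_N>0\}$. Hence $\int_{\{M_N>0\}}\Phi\,dm\ge\int M_N\,dm-\int M_N\circ g\,dm\ge0$. The sets $\{M_N>0\}$ increase to $E$, and dominated convergence concludes.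
\end{proof}

\begin{proposition}\label{prop:stab}
Let $a_*\in\mathbb C^*$ and let $\mathcal C$ be a nonempty compact convex set of probability measures such that, for $\lambda$-almost every $z$, all limit points of $e_N(a_*,z)$ lie in $\mathcal C$. Let $P_\infty\ne\emptyset$ be a countable compact set with $f_{a_*}(P_\infty)\subset P_\infty$ such that every $f_{a_*}$-invariant probability measure on $P_\infty$ lies in $\mathcal C$. For all $\varepsilon,\eta\in(0,1)$ there are $T$ and $\delta>0$ such that, whenever $|a-a_*|<\delta$, $P_a$ is countable and $P_a\subset\mathcal N_\delta(P_\infty)$,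
\[
\lambda\{z:\ \rho(e_N(a,z),\mathcal C)>\varepsilon\text{ for some }N\ge T\}<\eta .
\]
\end{proposition}

The conclusion persists when $T$ is increased. The hypothesis on invariant measures on $P_\infty$ cannot be dropped: in Section~\ref{sec:example} the conclusion fails for $\mathcal C=\{\mu_{-2}\}$, since $e_N(b_k,z)\to\delta_{Z_k}$ almost everywhere.

\begin{proof}
\emph{Step 1: orbits that start near $P_\infty$.} Near $P_\infty$ there is no distortion estimate, so we need a statement for every point. There is $n_0$ with $\rho(e_{n_0}(a_*,x),\mathcal C)<\varepsilon/8$ for all $x\in P_\infty$. Otherwise there are $x_n\in P_\infty$ with $\rho(e_n(a_*,x_n),\mathcal C)\ge\varepsilon/8$ for all $n$, and by (E3) a limit point of these measures is an invariant probability measure on $P_\infty$ outside $\mathcal C$. By (E1) and compactness there is $\delta_1>0$ with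
\begin{equation}\label{eq:near}
\rho(e_{n_0}(a,z),\mathcal C)<\varepsilon/4\qquad\text{for }z\in\mathcal N_{\delta_1}(P_\infty),\ |a-a_*|<\delta_1 .
\end{equation}
Since $\lambda(P_\infty)=0$, we may decrease $\delta_1$ so that $\lambda(\mathcal N_{\delta_1}(P_\infty))<\eta/2$. Put $G=\hat{\mathbb C}\setminus\mathcal N_{\delta_1}(P_\infty)$, a nonempty compact set.

\emph{Step 2: a subinvariant measure comparable to area on $G$, uniformly in $a$.} Fix $w_*\in G$. The set $\hat{\mathbb C}\setminus P_\infty$ is open and connected; covering $G$ by finitely many closed balls in it and joining them by arcs, we get a compact connected set $G'$ with $G\subset G'\subset\hat{\mathbb C}\setminus P_\infty$. Let $r=\min(\frac14,\frac13\operatorname{dist}(G',P_\infty))$, cover $G'$ by $M$ balls $B(w_i,r)$ with $w_i\in G'$, and put $C=K^M$. Require $\delta<\min(r,\delta_1)$. If $P_a$ is countable and contained in $\mathcal N_\delta(P_\infty)$, then $B(w_i,2r)\cap P_a=\emptyset$ for each $i$, because $\operatorname{dist}(w_i,P_a)\ge3r-\delta>2r$. Lemma~\ref{lem:sub}, with $g=f_a$ and $P=P_a\ni1,\infty$,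 gives $h_a$ and $m_a$. As $G'$ is connected, any of its points is joined to $w_*$ by a chain of at most $M$ of the balls, consecutive ones intersecting. Each ball contributes a factor at most $K$, so $C^{-1}\le h_a\le C$ on $G$, with $C$ independent of $a$.

\emph{Step 3: orbits that start in $G$.} Let $\eta'=\varepsilon\eta/(32C^2)$. By compactness of the space of measures, $\rho(e_N(a_*,z),\mathcal C)\to0$ almost everywhere, so there is $n_1$ with $\lambda\{z:\rho(e_{n_1}(a_*,z),\mathcal C)\ge\varepsilon/8\}<\eta'$. By (E1) we may decrease $\delta$ so that $\rho(e_{n_1}(a,z),e_{n_1}(a_*,z))<\varepsilon/8$ for all $z$ and $|a-a_*|<\delta$. Then the set of bad starting points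
\[
B_a=\{z\in G:\ \rho(e_{n_1}(a,z),\mathcal C)\ge\varepsilon/4\}
\]
has $\lambda(B_a)<\eta'$.

\emph{Step 4: visits to $B_a$ are rare.} Apply Lemma~\ref{lem:max} with $g=f_a$, $m=m_a$ and $\Phi=1_{B_a}-\frac\varepsilon81_G$, which is integrable since $m_a(G)\le C$. It gives $\frac\varepsilon8m_a(E\cap G)\le m_a(B_a)\le C\eta'$, so $\lambda(E\cap G)\le8C^2\eta'/\varepsilon=\eta/4$. For $z\notin E$ and every $N$, the inequality $S_N(z)\le0$ gives
\begin{equation}\label{eq:rare}
\#\{i<N:\ f_a^i(z)\in B_a\}\le\tfrac\varepsilon8N .
\end{equation}

\emph{Step 5: blocks.} Let $z\in G\setminus E$ and $z_i=f_a^i(z)$. Cut $\{0,\dots,N-1\}$ successively into blocks: a block that starts at time $i$ has length $n_0$ if $z_i\notin G$, length $n_1$ if $z_i\in G\setminus B_a$, and length $1$ if $z_i\in B_a$; the last block may be cut short. Then $e_N(a,z)$ is the convex combination of the measures $e_\ell(a,z_i)$ with weights $\ell/N$, where $i$ and $\ell$ are the starting time and the length of a block. Complete blocks of the first two types are within $\varepsilon/4$ of $\mathcal C$, by \eqref{eq:near}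 and the definition of $B_a$. Blocks of the third type have total weight at most $\varepsilon/8$ by \eqref{eq:rare}, and the last block has weight at most $\max(n_0,n_1)/N$. Since $\rho(\cdot,\mathcal C)$ is convex and at most $1$,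
\[
\rho(e_N(a,z),\mathcal C)\le\frac\varepsilon4+\frac\varepsilon8+\frac{\max(n_0,n_1)}N\le\frac\varepsilon2\qquad\text{for }N\ge T=\lceil8\max(n_0,n_1)/\varepsilon\rceil .
\]
The set in the statement is contained in $\mathcal N_{\delta_1}(P_\infty)\cup(E\cap G)$, which has measure less than $\eta$.
\end{proof}

\section{Misiurewicz and parabolic parameters}\label{sec:params}

For both kinds of parameters the postcritical set is countable, so that Proposition~\ref{prop:stab} can be applied, and (F2) describes almost every orbit. Note first that if some $v_n(a)$ is $0$ or $\infty$, then $1$ is periodic.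

\begin{lemma}\label{lem:mis}
Let $a$ be a Misiurewicz parameter. Then all $v_n(a)$ lie in $\mathbb C^*$, the set $P_a$ is finite, the cycle $O$ on which $1$ lands is repelling, $J(f_a)=\hat{\mathbb C}$, and $f_a$ is ergodic for $\lambda$.
\end{lemma}

\begin{proof}
The first two claims hold because $1$ is preperiodic and not periodic. Neither critical point is periodic, since otherwise $1$ would be. By (F6) all cycles are repelling, and there is no rotation domain because $P_a$ is finite; so the Fatou set is empty by (F4). Suppose $\operatorname{dist}(f_a^n(z),P_a)\to0$. There is $l$ with $f_a^l(P_a)\subset O$, so $\operatorname{dist}(f_a^n(z),O)\to0$, and by (E4) $f_a^{i+nq}(z)\to x$ for some $i$, where $x\in O$ and $q$ is the period. In the coordinate of (F7) this sequence is eventually multiplied at each step by a number of modulus greater than $1$, so it can tend to $x$ only by landing on it. This happens for countably many $z$, so the second alternative of (F2) fails.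
\end{proof}

\begin{definition}
A parameter $b\in\mathbb C^*$ is \emph{nondegenerate parabolic} if for some $p\ge1$ and $\zeta\in\mathbb C$
\[
f_b^p(\zeta)=\zeta,\qquad(f_b^p)'(\zeta)=1,\qquad(f_b^p)''(\zeta)\ne0,\qquad\partial_af_a^p(\zeta)\big|_{a=b}\ne0 .
\]
The cycle of $\zeta$ is denoted by $Z$.
\end{definition}

The integer $p$ is a multiple of the period of $Z$, so the multiplier of $Z$ is a root of unity and $Z$ is parabolic. The last two conditions are used only in Section~\ref{sec:B}. An attracting cycle would also capture the critical orbit, but it would end the construction: it persists and keeps $1$ in its basin for all nearby parameters, none of which is then Misiurewicz, by Lemma~\ref{lem:mis}. A parabolic cycle attracts almost every orbit and can still be destroyed.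

\begin{lemma}\label{lem:parab}
Let $b$ be nondegenerate parabolic with cycle $Z$.
\begin{itemize}
\item[(a)] The points $0$, $\infty$ and $v_n(b)$ lie in the Fatou set, the $v_n(b)$ are pairwise distinct, and $\operatorname{dist}(v_n(b),Z)\to0$. The set $P_b=\{\infty\}\cup\{v_n(b)\}_{n\ge0}\cup Z$ is countable and $P_b\cap J(f_b)=Z$.
\item[(b)] For $\lambda$-almost every $z$, $e_N(b,z)\to\delta_Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (F5), $0$ or $\infty$ lies in the Fatou set and its orbit converges to $Z$. Since $0\mapsto\infty\mapsto1$ and the Fatou set is completely invariant, all the points listed lie in it and $v_n(b)$ converges to $Z$. If two of the $v_n(b)$ were equal, the orbit would be finite and would land on $Z\subset J(f_b)$, which is impossible. The description of $P_b$ follows.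

(b) Both critical orbits converge to $Z$, so by (F5) there is no attracting cycle and no other parabolic cycle; there is no rotation domain because $P_b\cap J(f_b)$ is finite. By (F4) every orbit in the Fatou set converges to $Z$. Since $J(f_b)\ne\hat{\mathbb C}$, (F2) shows that for almost every $z\in J(f_b)$ all limit points of the orbit lie in $P_b\cap J(f_b)=Z$. In both cases (E4) applies.
\end{proof}

We shall need the local picture at a parabolic point, in the following explicit form.

\begin{lemma}\label{lem:petal}
Let $F$ be holomorphic near $\zeta$ with $F(\zeta)=\zeta$, $F'(\zeta)=1$, $A=\frac12F''(\zeta)\ne0$. In the coordinate $Y=-1/(A(z-\zeta))$, the map $F$ and its local inverse read $Y\mapsto Y+1+O(1/|Y|)$ and $Y\mapsto Y-1+O(1/|Y|)$. Let $R'$ be so large that both error terms are defined and at most $\frac14$ in modulus for $|Y|\ge R'/\sqrt2$, and put $\Omega^\pm=\{\pm\operatorname{Re}Y+|\operatorname{Im}Y|>R'\}$. Then: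
\begin{itemize}
\item[(a)] $F(\Omega^+)\subset\Omega^+$, and $F^n\to\zeta$ locally uniformly on $\Omega^+$;
\item[(b)] $\Omega^-$ is invariant under the local inverse, along whose orbits $\operatorname{Re}Y\to-\infty$;
\item[(c)] $\{|Y|>R'\}\subset\Omega^+\cup\Omega^-$.
\end{itemize}
\end{lemma}

\begin{proof}
With $x=A(z-\zeta)=-1/Y$ the map is $x\mapsto x(1+x+O(x^2))$, so $Y\mapsto Y(1-x+O(x^2))=Y+1+O(1/|Y|)$; the inverse is $x\mapsto x(1-x+O(x^2))$, which gives the other sign. Since $|\operatorname{Re}Y|+|\operatorname{Im}Y|\le\sqrt2|Y|$, both sets $\Omega^\pm$ lie in $\{|Y|>R'/\sqrt2\}$. There, one step of $F$ increases $\operatorname{Re}Y$ by at least $\frac34$ and changes $|\operatorname{Im}Y|$ by at most $\frac14$, which gives (a); one step of the inverse decreases $\operatorname{Re}Y$ by at least $\frac34$, which gives (b). For (c), $|\operatorname{Re}Y|+|\operatorname{Im}Y|\ge|Y|$.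
\end{proof}

Finally, critical relations do not persist in the family.

\begin{lemma}\label{lem:rel}
For $i<j$, the holomorphic maps $v_i,v_j\colon\mathbb C^*\to\hat{\mathbb C}$ do not agree on any nonempty open set.
\end{lemma}

\begin{proof}
Each $v_n$ extends holomorphically to $a=0$ with $v_n(0)=1$. We have $v_1-v_0=a$ and $v_{n+1}-v_n=a(v_n^{-d}-v_{n-1}^{-d})=a(-d+O(a))(v_n-v_{n-1})$, so $v_{n+1}-v_n=(-d)^na^{n+1}+O(a^{n+2})$. Summing, $v_j-v_i=(-d)^ia^{i+1}+O(a^{i+2})\not\equiv0$. The identity theorem concludes.
\end{proof}

\section{From Misiurewicz to parabolic parameters}\label{sec:A}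

\begin{proposition}\label{prop:A}
Let $a_*$ be a Misiurewicz parameter for which $1$ lands on the cycle $O$. There are a countable compact set $P_\infty$ with $f_{a_*}(P_\infty)\subset P_\infty$, whose only invariant probability measure is $\delta_O$, and nondegenerate parabolic parameters $b_k\to a_*$ with cycles $Z_k$, such that $\delta_{Z_k}\to\delta_O$ and $P_{b_k}\subset\mathcal N_{\delta_k}(P_\infty)$ with $\delta_k\to0$.
\end{proposition}

\begin{proof}
We follow the computation of Section~\ref{sec:example}. Write $f=f_{a_*}$ and $D=d^2$. Let $l\ge1$ be minimal with $x_*=v_l(a_*)\in O$, and let $q$ be the period of $O$. Take $x(a)$, $\Lambda(a)$, $\psi_a$, $r_0$ from (F7), with $r_0$ so small that $0\notin\psi_{a_*}(D(0,r_0))$, and put $\Lambda_*=\Lambda(a_*)$.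

\emph{The loop.} Since $J(f)=\hat{\mathbb C}$, the backward orbit of $0$ is dense by (F3). Choose $w_*$ with $0<|w_*|<r_0$ such that $y_*=\psi_{a_*}(w_*)$ lands on $0$, and let $s\ge1$ be minimal with $f^s(y_*)=0$. The points $y_*,\dots,f^{s-1}(y_*)$ are not $0$, by minimality, and not $\infty$, since $y_*\in\mathbb C$ and $f^{-1}(\infty)=\{0\}$. Hence $(f^s)'(y_*)\ne0$. Put $\chi_a(w)=f_a^s(\psi_a(w))$ for $(a,w)$ near $(a_*,w_*)$. Then $\chi'_*:=\partial_w\chi_{a_*}(w_*)\ne0$, and $\chi_a$ has a zero $w(a)$, holomorphic in $a$, with $w(a_*)=w_*$. Let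
\[
P_\infty=\{f^i(\psi_{a_*}(\Lambda_*^{-j}w_*)):\ j\ge1,\ 0\le i<q\}\ \cup\ \{f^i(y_*):\ i\ge0\}.
\]
The second set is finite: it consists of $y_*,\dots,f^s(y_*)=0$, $\infty$, and the orbit of $1$, which contains $O$. The first set accumulates only on $O$. So $P_\infty$ is countable and compact, and it is forward invariant because $f^q(\psi_{a_*}(\Lambda_*^{-j}w_*))=\psi_{a_*}(\Lambda_*^{-j+1}w_*)$. The sets $f^{-n}(O)$ increase and cover $P_\infty$, so an invariant probability measure $\nu$ on $P_\infty$ has $\nu(O)=\nu(f^{-n}O)\to1$, and $\nu=\delta_O$.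

\emph{The return map.} Let $u(a)=\psi_a^{-1}(v_l(a))$, so $u(a_*)=0$. If $u\equiv0$, then $v_{l+q}=v_l$ near $a_*$, contrary to Lemma~\ref{lem:rel}. So $u(a)=\gamma(a-a_*)^m(1+O(a-a_*))$ with $\gamma\ne0$ and $m\ge1$. We have $f_a^2(z)=1+az^D(z^d+a)^{-d}$, and $G_a=\psi_a^{-1}\circ f_a^l$ satisfies $G_a(1)=u(a)$ and $G_{a_*}'(1)\ne0$, since no $v_i(a_*)$ is critical. Hence for $(a,z)$ near $(a_*,0)$
\[
W_a(z):=\psi_a^{-1}(f_a^{l+2}(z))=u(a)+\kappa(a,z)z^D,\qquad\kappa_*:=\kappa(a_*,0)=G_{a_*}'(1)\,a_*^{1-d}\ne0,
\]
with $\kappa$ holomorphic. With $p_k=2+l+qk+s$, the functional equation of $\psi_a$ gives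
\begin{equation}\label{eq:return}
f_a^{p_k}(z)=\chi_a\bigl(\Lambda(a)^kW_a(z)\bigr)\qquad\text{whenever }\Lambda(a)^kW_a(z)\text{ is close to }w_* .
\end{equation}

\emph{The parameters.} We want $0$ to return very close to $0$, that is, $\Lambda(a)^ku(a)-w(a)$ to be a prescribed small number $t$. Leading-order formulas are not precise enough for this when $m$ is large, so we solve the exact equation. Let $\theta^m=\Lambda_*$, so $|\theta|>1$, and $a=a_*+\theta^{-k}\beta$ with $\beta$ in a compact set. Since $k|a-a_*|\to0$,
\begin{equation}\label{eq:ratio}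
(\Lambda(a)/\Lambda_*)^{j}\to1\qquad\text{as }k\to\infty,\text{ uniformly in }\beta\text{ and in }|j|\le k .
\end{equation}
Hence $\Phi_k(\beta)=\Lambda(a)^ku(a)-w(a)$ tends locally uniformly to $\Phi(\beta)=\gamma\beta^m-w_*$. As $w_*\neq0$, the zeros of $\Phi$ are simple. Take a small closed disk about one of them, containing no other zero, and let $3\tau>0$ be the minimum of $|\Phi|$ on its boundary. By Rouch\'e's theorem, for large $k$ and $|t|<\tau$ the equation $\Phi_k(\beta)=t$ has exactly one solution $\beta_k(t)$ in the disk; it is simple, so $\beta_k$ is holomorphic. Put $a_k(t)=a_*+\theta^{-k}\beta_k(t)$. Then $a=a_k(t)$ satisfies $\Lambda(a)^ku(a)=w(a)+t$.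

\emph{Rescaling.} Choose $\sigma_k$ with $\sigma_k^{D-1}=1/(\chi'_*\kappa_*\Lambda_*^k)$, so $\sigma_k\to0$, and let $\tilde a_k(c)=a_k(\sigma_kc/\chi'_*)$. For $|c|,|\xi|\le4$ and $a=\tilde a_k(c)$ we have $\Lambda(a)^kW_a(\sigma_k\xi)=w(a)+y$, where
\begin{equation}\label{eq:y}
y=\frac{\sigma_kc}{\chi'_*}+\Lambda(a)^k\kappa(a,\sigma_k\xi)\sigma_k^D\xi^D=\frac{\sigma_k}{\chi'_*}\Bigl(c+\Bigl(\frac{\Lambda(a)}{\Lambda_*}\Bigr)^k\frac{\kappa(a,\sigma_k\xi)}{\kappa_*}\,\xi^D\Bigr)=\frac{\sigma_k}{\chi'_*}\bigl(c+\xi^D+o(1)\bigr).
\end{equation}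
Since $\chi_a(w(a)+y)=\partial_w\chi_a(w(a))\,y+O(y^2)$, formula \eqref{eq:return} gives
\[
H_k(c,\xi):=\sigma_k^{-1}f_{\tilde a_k(c)}^{p_k}(\sigma_k\xi)\ \longrightarrow\ Q_c(\xi)=\xi^D+c
\]
uniformly for $|c|,|\xi|\le4$, and with all derivatives on compact subsets of the interior.

\emph{The parabolic point.} Let $\xi_*=D^{-1/(D-1)}\in(0,1)$ and $c_*=\xi_*-\xi_*^D=(1-\frac1D)\xi_*>0$, so that $Q_{c_*}(\xi_*)=\xi_*$ and $Q'_{c_*}(\xi_*)=1$. The function $\partial_\xi H_k-1$ tends to $D\xi^{D-1}-1$, which has a simple zero at $\xi_*$; by Rouch\'e's theorem it has, for $|c|\le3$ and large $k$, a unique zero $\xi_k(c)$ near $\xi_*$, holomorphic in $c$ and tending uniformly to $\xi_*$. Then $H_k(c,\xi_k(c))-\xi_k(c)\to c-c_*$ uniformly, so this function has a zero $c_k\to c_*$. Put $\xi_k=\xi_k(c_k)$, $b_k=\tilde a_k(c_k)\to a_*$, $\zeta_k=\sigma_k\xi_k$. Then $\zeta_k$ is a fixed point of $f_{b_k}^{p_k}$ with derivative $1$. At $(c_k,\xi_k)$ we have $\partial_\xi^2H_k\to Q_{c_*}''(\xi_*)>0$ and $\partial_cH_k\to1$. Since $\partial_\xi^2H_k=\sigma_k(f_{b_k}^{p_k})''(\zeta_k)$ and $\partial_cH_k=\sigma_k^{-1}\tilde a_k'(c_k)\,\partial_af_a^{p_k}(\zeta_k)|_{a=b_k}$,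 the parameter $b_k$ is nondegenerate parabolic for large $k$. Let $Z_k$ be the cycle of $\zeta_k$.

\emph{The critical orbit stays in the domain of the return map.} Lemma~\ref{lem:parab} says that the critical orbit converges to $Z_k$ but not where it goes on the way, so we follow it. Let $h_k=H_k(c_k,\cdot)$ and $A_k=\frac12h_k''(\xi_k)\to A=\frac12Q''_{c_*}(\xi_*)>0$. By Cauchy's estimates $h_k(\xi)=\xi+A_k(\xi-\xi_k)^2+O(|\xi-\xi_k|^3)$ uniformly in $k$, so in the coordinate $Y=-1/(A_k(\xi-\xi_k))$ the expansion $Y+1+O(1/|Y|)$ of Lemma~\ref{lem:petal} is uniform in $k$. Thus for some $R$ independent of $k$ the region $\{\operatorname{Re}Y>R\}$ lies in $\{|\xi|<2\}$ and is mapped into itself by $h_k$. On $[0,\xi_*]$ the polynomial $Q_{c_*}$ is increasing, strictly convex and tangent to the diagonal at $\xi_*$, so $x<Q_{c_*}(x)<\xi_*$ for $0\le x<\xi_*$. Hence $Q_{c_*}^n(0)$ increases to the fixed point $\xi_*$, and $-1/(A(Q_{c_*}^{n_1}(0)-\xi_*))>R+1$ for some $n_1$. For large $k$ the points $h_k^n(0)$, $n\le n_1$, are close to $Q_{c_*}^n(0)\in[0,1)$, and $h_k^{n_1}(0)$ lies in $\{\operatorname{Re}Y>R\}$.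 Therefore $|f_{b_k}^{np_k}(0)|<2|\sigma_k|$ for all $n\ge0$.

\emph{Location of the postcritical set.} Let $a=b_k$ and $|z|\le2|\sigma_k|$, and put $w'=\Lambda(a)^kW_a(z)$. By \eqref{eq:y}, $w'\to w_*$ uniformly in $z$. The orbit segment $z,f_a(z),\dots,f_a^{p_k}(z)$ has three parts. The points $z,f_a(z),\dots,f_a^{l+1}(z)$ tend to $0,\infty,v_0(a_*),\dots,v_{l-1}(a_*)$. Next come the points $f_a^i(\psi_a(\Lambda(a)^{-j}w'))$ with $j=k,k-1,\dots,1$ and $0\le i<q$. By \eqref{eq:ratio}, $|\Lambda(a)^{-j}w'-\Lambda_*^{-j}w_*|\to0$ uniformly in $j\le k$, and $(a,w)\mapsto f_a^i(\psi_a(w))$ is uniformly continuous near $\{a_*\}\times\{|w|\le|w_*|\}$; so these points are uniformly close to $f^i(\psi_{a_*}(\Lambda_*^{-j}w_*))$. Last, the points $f_a^i(\psi_a(w'))$, $0\le i\le s$, tend to $f^i(y_*)$. The orbit of $0$ under $f_{b_k}$ is a union of such segments, starting at the points $f_{b_k}^{np_k}(0)$, and its closure contains $P_{b_k}$. Hence $P_{b_k}\subset\mathcal N_{\delta_k}(P_\infty)$ with $\delta_k\to0$.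

Finally, $\delta_{Z_k}=e_{p_k}(b_k,\zeta_k)$ with $p_k\to\infty$, and $Z_k\subset P_{b_k}$. By (E3) every limit point of $(\delta_{Z_k})$ is an $f$-invariant probability measure on $P_\infty$, that is, $\delta_O$.
\end{proof}

\section{From parabolic to Misiurewicz parameters}\label{sec:B}

At a nondegenerate parabolic parameter the critical orbit approaches $\zeta$ from one side, and on the other side there are preimages of any given repelling cycle. A perturbation splits $\zeta$ into two fixed points and lets the orbit pass between them. We must aim the passage so that the critical orbit hits one of those preimages.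

The model is the time-one map of the flow $\dot x=x^2+\omega^2$, whose solutions are $x_\omega(Y)=-\omega\cot(\omega Y)$, with $x_0(Y)=-1/Y$. For $\omega=0$ it is $x\mapsto x/(1-x)$, and points $x<0$ tend to $0$ without crossing it. For $\omega\ne0$ it is the translation $Y\mapsto Y+1$ on the cylinder $\mathbb C/(\pi/\omega)\mathbb Z$. An entry point $x_\omega(Y_0)$ is carried to an exit point $x_\omega(\hat Y_0)$ in $n$ steps as soon as $Y_0+n=\hat Y_0+\pi/\omega$, and this is solved by $\omega=\pi/(n+s)$ with $s=Y_0-\hat Y_0$. For the true map each step has an error $O(1/|Y|)$, the errors add up to $O(\log n)$, and $s$ is found by a fixed point argument. The error bound is available only at a definite distance from the pole of $x_\omega$ at $Y=\pi/\omega$, so we follow the entry point forward and the exit point backward and let them meet in the middle.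

\begin{proposition}\label{prop:B}
Let $b$ be nondegenerate parabolic with cycle $Z$, and let $O'$ be a repelling cycle of $f_b$. There are a countable compact set $P_\infty$ with $f_b(P_\infty)\subset P_\infty$, all of whose invariant probability measures are convex combinations of $\delta_Z$ and $\delta_{O'}$, and Misiurewicz parameters $a'_n\to b$, $a'_n\ne b$, for which $1$ lands on the continuation $O'(a'_n)$, such that $P_{a'_n}\subset\mathcal N_{\delta_n}(P_\infty)$ with $\delta_n\to0$.
\end{proposition}

\begin{proof}
\emph{Normal form.} Let $p,\zeta$ be as in the definition and $A=\frac12(f_b^p)''(\zeta)\ne0$. The function $f_b^p(z)-z$ vanishes to order exactly two at $\zeta$. By the Weierstrass preparation theorem and completion of the square, near $(b,\zeta)$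
\[
f_a^p(z)-z=A\,E(a,z)\bigl((z-\zeta(a))^2+\tau(a)\bigr),\qquad\zeta(b)=\zeta,\quad\tau(b)=0,\quad E(b,\zeta)=1,
\]
with all functions holomorphic. Differentiating in $a$ at $(b,\zeta)$ gives $\partial_af_a^p(\zeta)|_{a=b}=A\tau'(b)$, so $\tau'(b)\ne0$; this is where the last nondegeneracy condition enters. Hence $a(\omega)=\tau^{-1}(\omega^2/A^2)$ is holomorphic near $0$, with $a(0)=b$ and $a(\omega)\ne b$ for $\omega\ne0$. Let $F_\omega$ be the map $f_{a(\omega)}^p$ in the affine coordinate $x=A(z-\zeta(a(\omega)))$. Regarding $E$ as a function of $(\omega,x)$,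
\[
F_\omega(x)=x+E(\omega,x)(x^2+\omega^2),\qquad E(0,0)=1 .
\]
For any $x,\omega,\epsilon$, with $Q=x^2+\omega^2$,
\begin{equation}\label{eq:Q}
(x+\epsilon Q)^2+\omega^2=Q\,(1+2x\epsilon+\epsilon^2Q).
\end{equation}
Let $F_\omega^{-1}$ be the local inverse near $0$, holomorphic in $(\omega,x)$. If $x=F_\omega(x_1)$, then \eqref{eq:Q} at $x_1$ with $\epsilon=E(\omega,x_1)$ shows that $x_1^2+\omega^2$ equals $x^2+\omega^2$ divided by a factor that is holomorphic and equal to $1$ at $(0,0)$. So $F_\omega^{-1}(x)=x-\hat E(\omega,x)(x^2+\omega^2)$ with $\hat E$ holomorphic and $\hat E(0,0)=1$.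

\emph{Lifting to the coordinate $Y$.} The function $x_\omega(Y)=-\omega\cot(\omega Y)$ is holomorphic in $(\omega,Y)$ on $\{|\omega Y|<\pi,\ Y\ne0\}$, with $x_0(Y)=-1/Y$. For $\omega\ne0$ it is a covering $\mathbb C\to\hat{\mathbb C}\setminus\{\pm i\omega\}$ with period $\pi/\omega$ and $dx_\omega/dY=x_\omega^2+\omega^2$. Define
\[
g(\omega,x)=\int_0^1\frac{E\,dt}{1+2xtE+t^2E^2Q},\qquad\hat g(\omega,x)=\int_0^1\frac{\hat E\,dt}{1-2xt\hat E+t^2\hat E^2Q},
\]
with $E,\hat E,Q$ evaluated at $(\omega,x)$. Fix $r_1>0$ and $C_1$ such that for $|x|,|\omega|<r_1$ the formulas above hold, the denominators do not vanish, and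
\begin{equation}\label{eq:g}
|g-1|,\ |\hat g-1|\le C_1(|x|+|\omega|);
\end{equation}
this is possible because $g,\hat g$ are holomorphic near $(0,0)$ with value $1$ there. Let $0<|\omega|<r_1$ and $x=x_\omega(Y)$ with $|x|<r_1$; then $Q\ne0$. By \eqref{eq:Q} with $\epsilon=tE$, the segment $x_t=x+tEQ$, $0\le t\le1$, from $x$ to $F_\omega(x)$ avoids $\pm i\omega$, and its lift $Y_t$ starting at $Y$ satisfies $\dot Y_t=EQ/(x_t^2+\omega^2)=E/(1+2xtE+t^2E^2Q)$. The same computation with $\epsilon=-t\hat E$ applies to the segment from $x$ to $F_\omega^{-1}(x)$. Hence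
\begin{equation}\label{eq:lift}
x_\omega(Y+g)=F_\omega(x_\omega(Y)),\qquad x_\omega(Y-\hat g)=F_\omega^{-1}(x_\omega(Y)).
\end{equation}
Let $C_2\ge1$ be the maximum of $|w\cot w|$ on $|w|\le2.4<\pi$. Then
\begin{equation}\label{eq:x}
|x_\omega(Y)|\le C_2/|Y|\qquad\text{if }0<|Y|\le2.4/|\omega| .
\end{equation}
Put $C_3=C_1(C_2+2.4)$ and fix $R>\max(1,C_2/r_1,20C_3)$.

\emph{The entry point.} For $\omega=0$ the coordinate $Y=-1/x$ is that of Lemma~\ref{lem:petal} for $F=f_b^p$. By Lemma~\ref{lem:parab}(a) and (E4), the points $v_{i+jp}(b)$ tend to $\zeta$ as $j\to\infty$ for some $i$, and they differ from $\zeta$. The differences of their consecutive $Y$-coordinates tend to $1$, so the real parts tend to $+\infty$. Fix $n_v$ such that the $Y$-coordinate of $v_{n_v}(b)$ has real part greater than $R$, and let $x_v(\omega)$ be the $x$-coordinate of $v_{n_v}(a(\omega))$. Since $\partial_Yx_0=Y^{-2}\ne0$, the implicit function theorem gives a holomorphic $Y_0(\omega)$ with $x_v(\omega)=x_\omega(Y_0(\omega))$ and $\operatorname{Re}Y_0(0)>R$.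

\emph{The exit point.} Take $R'$ in Lemma~\ref{lem:petal} so large that $\Omega^\pm\subset\{|x|<r_1\}$. Fix $o\in O'$. By (F3) there are iterated preimages of $o$ arbitrarily close to $\zeta$, and they differ from $\zeta$ because $O'\ne Z$. They lie in $J(f_b)$, while $\Omega^+$ lies in the Fatou set by Lemma~\ref{lem:petal}(a); so by (c) one of them lies in $\Omega^-$. By (b) its orbit under $F_0^{-1}$ stays in $\Omega^-$ with $\operatorname{Re}Y\to-\infty$. Choose on this orbit a point $y_0$ with $\operatorname{Re}Y<-R$, let $y_{-j}$ be its image under $F_0^{-j}$, so that $y_{-j}\to\zeta$, and let $f_b^{j_0}(y_0)=o$. The forward orbit of $y_0$ lies in $J(f_b)$, so it avoids $0$ and $\infty$ by Lemma~\ref{lem:parab}(a), and $(f_b^{j_0})'(y_0)\ne0$. Hence there is a holomorphic $y_0(a)$ with $y_0(b)=y_0$ and $f_a^{j_0}(y_0(a))=o(a)\in O'(a)$. Its $x$-coordinate $x_y(\omega)$ at $a=a(\omega)$ can be written, again by the implicit function theorem, as $x_\omega(\hat Y_0(\omega))$ with $\hat Y_0$ holomorphic and $\operatorname{Re}\hat Y_0(0)<-R$.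

\emph{The passage.} Let $M=4C_3+1$, let $n$ be large, $|s|\le M\log n$ and $\omega=\pi/(n+s)$. Then $|\omega|<r_1$, $\operatorname{Re}Y_0(\omega)>R$, $\operatorname{Re}\hat Y_0(\omega)<-R$, and $2.4/|\omega|\ge0.75n$ because $2.4/\pi>0.76$. Define
\[
Y_{j+1}=Y_j+g(\omega,x_\omega(Y_j)),\qquad\hat Y_{j+1}=\hat Y_j-\hat g(\omega,x_\omega(\hat Y_j)).
\]
Let $(W_j,x_j)$ stand for $(Y_j,x_\omega(Y_j))$ or for $(-\hat Y_j,x_\omega(\hat Y_j))$. In both cases $\operatorname{Re}W_0>R$, and $|W_{j+1}-W_j-1|\le C_1(|x_j|+|\omega|)$ when $|x_j|<r_1$, by \eqref{eq:g}. We claim that for $0\le j\le\frac n2+1$ the point $W_j$ is defined and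
\begin{equation}\label{eq:pass}
|W_j-W_0-j|\le\frac j{10},\qquad|W_j|\ge R+0.9j,\qquad|x_j|\le\frac{C_2}{R+0.9j}<r_1 .
\end{equation}
The first bound is trivial for $j=0$. Assume it for $j$. Then $\operatorname{Re}W_j\ge R+0.9j$, which is the second bound, and $|W_j|\le|W_0|+1.1j\le0.6n\le2.4/|\omega|$ for large $n$, since $W_0$ stays bounded as $\omega\to0$. So \eqref{eq:x} gives the third bound. From $|x_j|\le C_2/|W_j|$ and $|\omega|\le2.4/|W_j|$ we get $|W_{j+1}-W_j-1|\le C_3/|W_j|\le\frac1{20}$, which gives the first bound for $j+1$. Summing the same inequality, for large $n$,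
\begin{equation}\label{eq:log}
|W_j-W_0-j|\le\sum_{i=0}^n\frac{C_3}{R+0.9i}\le C_3\Bigl(1+\frac{\log(1+n)}{0.9}\Bigr)\le2C_3\log n .
\end{equation}

Let $j=\lfloor n/2\rfloor$ and $j'=n-j\le\frac n2+1$. Since $\pi/\omega=j+j'+s$, the equation $Y_j=\hat Y_{j'}+\pi/\omega$ is equivalent to $s=\Xi_n(s)$, where
\[
\Xi_n(s)=Y_0-\hat Y_0+(Y_j-Y_0-j)-(\hat Y_{j'}-\hat Y_0+j').
\]
This function is continuous on the disk $|s|\le M\log n$, and by \eqref{eq:log} $|\Xi_n(s)|\le|Y_0-\hat Y_0|+4C_3\log n\le M\log n$ for large $n$. By Brouwer's theorem it has a fixed point $s_n$. Put $\omega_n=\pi/(n+s_n)$ and $a'_n=a(\omega_n)$; then $a_n'\to b$ and $a'_n\ne b$. By \eqref{eq:lift} and the periodicity of $x_\omega$, for $\omega=\omega_n$,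
\[
F_\omega^j(x_v)=x_\omega(Y_j)=x_\omega(\hat Y_{j'})=F_\omega^{-j'}(x_y).
\]
Applying $F_\omega^{j'}$ gives $v_{n_v+np}(a'_n)=y_0(a'_n)$, so $1$ lands on $O'(a'_n)$. Since $1$ is in the Fatou set of $f_b$, we have $1\notin O'$, hence $1\notin O'(a'_n)$ for large $n$. So $1$ is not periodic and $a'_n$ is a Misiurewicz parameter.

\emph{The postcritical sets.} Let
\[
P_\infty=P_b\ \cup\ \{f_b^i(y_{-j}):\ j\ge1,\ 0\le i<p\}\ \cup\ \{f_b^i(y_0):\ i\ge0\}.
\]
The second set accumulates only on $Z\subset P_b$, and the third is finite and contains $O'$. So $P_\infty$ is countable and compact, and it is forward invariant because $f_b^p(y_{-j})=y_{-j+1}$. The finite set $P_{a'_n}$ consists of: $\infty$ and $v_i(a'_n)$ for $i\le n_v$; the passage points, with $x$-coordinates $F_\omega^i(x_v)$, $i\le j$, and $F_\omega^{-i}(x_y)$, $i\le j'$, together with their images under $f_{a'_n}^{i'}$, $0\le i'<p$; and the forward orbit of $y_0(a'_n)$. The first and last groups have a bounded number of points, which converge to the corresponding points for $b$. Given $\delta>0$, the third bound in \eqref{eq:pass}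 yields $I$ such that for all large $n$ the passage points with $i\ge I$ are so close to $\zeta$ that they and their $p-1$ images lie in $\mathcal N_\delta(Z)$. Those with $i<I$ converge to $v_{n_v+ip}(b)$ and $y_{-i}$, and their images to points of $P_\infty$. So $P_{a'_n}\subset\mathcal N_\delta(P_\infty)$ for large $n$.

An invariant probability measure on the countable set $P_\infty$ is a sum of atoms, and by the Poincar\'e recurrence theorem, applied to a single point, every atom is periodic. The points $\infty$ and $v_n(b)$ have infinite orbits, and the points of the second and third sets land on $O'$, so they are periodic only if they belong to $O'$. The measure is therefore carried by $Z\cup O'$, and is a convex combination of $\delta_Z$ and $\delta_{O'}$.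
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $a_0$ be a Misiurewicz parameter, $\Delta\subset\mathbb C^*$ a neighborhood of it, and $\varepsilon_n=2^{-n}$. We construct Misiurewicz parameters $a_n$, with $1$ landing on a cycle $O_n$, nondegenerate parabolic parameters $b_n$, integers $T_0\le S_0\le T_1\le S_1\le\cdots$ with $T_n\ge n$, and closed disks $U_n$ centered at $a_n$ and $V_n$ centered at $b_n$, with $\Delta\supset U_0\supset V_0\supset U_1\supset V_1\supset\cdots$. The induction hypotheses are:
\begin{itemize}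
\item[(i)$_n$] $\rho(\delta_{O_n},\mu_{a_n})<\varepsilon_n$;
\item[(ii)$_n$] for almost every $z$, all limit points of $e_N(a_n,z)$ lie in $\mathcal C_n=\{\mu:\rho(\mu,\mu_{a_n})\le8\varepsilon_n\}$.
\end{itemize}
Thus the landing cycle approximates the measure of maximal entropy eight times better than typical orbits are known to. The parabolic step transfers the accuracy of the cycle to typical orbits, and the next step picks a better cycle. For $n=0$ both hypotheses hold because $\rho\le\frac12$. Closed $\rho$-balls are compact and convex, as Proposition~\ref{prop:stab} requires.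

\subsection*{From $a_n$ to $b_n$}
Take $P_\infty$ from Proposition~\ref{prop:A} for $a_n$. Its invariant probability measure $\delta_{O_n}$ lies in $\mathcal C_n$ by (i)$_n$. With (ii)$_n$, Proposition~\ref{prop:stab} applies to $a_*=a_n$, $\mathcal C=\mathcal C_n$, $\varepsilon=\varepsilon_n/2$, $\eta=2^{-n-1}$, and gives $T_n$ and $\delta$; increase $T_n$ so that $T_n\ge n$ and, for $n\ge1$, $T_n\ge S_{n-1}$. By Lemma~\ref{lem:cont} and (E1), choose $U_n$ (inside $V_{n-1}$, or inside $\Delta$ if $n=0$) such that for $a\in U_n$
\begin{equation}\label{eq:U}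
\rho(\mu_a,\mu_{a_n})<\varepsilon_n,\qquad\rho(e_N(a,z),e_N(a_n,z))<\varepsilon_n\quad\text{for all }z\text{ and }N\le T_n .
\end{equation}
By Proposition~\ref{prop:A} there is a nondegenerate parabolic $b_n$ in the interior of $U_n$, with cycle $Z_n$, such that $\rho(\delta_{Z_n},\delta_{O_n})<\varepsilon_n$, $|b_n-a_n|<\delta$ and $P_{b_n}\subset\mathcal N_\delta(P_\infty)$. The set $P_{b_n}$ is countable by Lemma~\ref{lem:parab}, so
\[
\lambda(A_n)<2^{-n-1},\qquad A_n=\{z:\ \rho(e_N(b_n,z),\mathcal C_n)>\varepsilon_n/2\text{ for some }N\ge T_n\}.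
\]

\subsection*{From $b_n$ to $a_{n+1}$}
By Lemma~\ref{lem:cycle} choose a repelling cycle $O'$ of $f_{b_n}$ with $\rho(\delta_{O'},\mu_{b_n})<\varepsilon_{n+1}/4$, and take $P_\infty$ from Proposition~\ref{prop:B} for $b_n$ and $O'$. Put $\mathcal C'_n=\{\mu:\rho(\mu,\mu_{b_n})\le3\varepsilon_n\}$. It contains $\delta_{O'}$, and also $\delta_{Z_n}$, because
\[
\rho(\delta_{Z_n},\mu_{b_n})\le\rho(\delta_{Z_n},\delta_{O_n})+\rho(\delta_{O_n},\mu_{a_n})+\rho(\mu_{a_n},\mu_{b_n})<3\varepsilon_n .
\]
By convexity it contains all invariant probability measures on $P_\infty$, and $e_N(b_n,z)\to\delta_{Z_n}\in\mathcal C'_n$ almost everywhere by Lemma~\ref{lem:parab}(b). Proposition~\ref{prop:stab}, with $a_*=b_n$, $\mathcal C=\mathcal C'_n$, $\varepsilon=\varepsilon_n/2$, $\eta=2^{-n-1}$, gives a time $S_n$, which we take at least $T_n$, and a new $\delta$. Choose $V_n\subset U_n$ such that for $a\in V_n$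
\begin{equation}\label{eq:V}
\rho(\mu_a,\mu_{b_n})<\varepsilon_{n+1}/4,\qquad\rho(e_N(a,z),e_N(b_n,z))<\varepsilon_n\quad\text{for all }z\text{ and }N\le S_n,
\end{equation}
and such that $v_0(a),\dots,v_n(a)$ are pairwise distinct, which is possible since the $v_i(b_n)$ are. By Proposition~\ref{prop:B} there are infinitely many Misiurewicz parameters $a_{n+1}$ in the interior of $V_n$, with $1$ landing on $O_{n+1}=O'(a_{n+1})$, such that $\rho(\delta_{O_{n+1}},\delta_{O'})<\varepsilon_{n+1}/4$, $|a_{n+1}-b_n|<\delta$ and $P_{a_{n+1}}\subset\mathcal N_\delta(P_\infty)$. Choose one. Since $P_{a_{n+1}}$ is finite,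
\[
\lambda(A'_n)<2^{-n-1},\qquad A'_n=\{z:\ \rho(e_N(a_{n+1},z),\mathcal C'_n)>\varepsilon_n/2\text{ for some }N\ge S_n\}.
\]
Hypothesis (i)$_{n+1}$ holds, since passing through $\delta_{O'}$ and $\mu_{b_n}$ gives $\rho(\delta_{O_{n+1}},\mu_{a_{n+1}})<3\varepsilon_{n+1}/4$. For $z\notin A'_n$, every limit point of $e_N(a_{n+1},z)$ is within $\frac12\varepsilon_n+3\varepsilon_n+\frac18\varepsilon_n<4\varepsilon_n=8\varepsilon_{n+1}$ of $\mu_{a_{n+1}}$. Proposition~\ref{prop:stab} has thus given the conclusion of (ii)$_{n+1}$ only outside a set of small measure, and ergodicity upgrades it: the Borel set of $z$ all of whose limit points lie in $\mathcal C_{n+1}$ is completely invariant by (E2) and has measure greater than $\frac12$, so it has full measure by Lemma~\ref{lem:mis}. This is (ii)$_{n+1}$.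

\subsection*{The limit map has property (P)}
Let $a_\infty\in\bigcap_nV_n$, which is nonempty by compactness, and let $z\notin A_n\cup A'_n$. If $T_n\le N\le S_n$, we compare with $b_n$, using \eqref{eq:V}, the definition of $A_n$, and \eqref{eq:U}:
\begin{align*}
\rho(e_N(a_\infty,z),\mu_{a_\infty})&\le\rho(e_N(a_\infty,z),e_N(b_n,z))+\rho(e_N(b_n,z),\mu_{a_n})+\rho(\mu_{a_n},\mu_{a_\infty})\\
&\le\varepsilon_n+(8+\tfrac12)\varepsilon_n+\varepsilon_n\le11\varepsilon_n .
\end{align*}
If $S_n\le N\le T_{n+1}$, we compare with $a_{n+1}$, using \eqref{eq:U} for $n+1$, the definition of $A'_n$, and \eqref{eq:V}: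
\begin{align*}
\rho(e_N(a_\infty,z),\mu_{a_\infty})&\le\rho(e_N(a_\infty,z),e_N(a_{n+1},z))+\rho(e_N(a_{n+1},z),\mu_{b_n})+\rho(\mu_{b_n},\mu_{a_\infty})\\
&\le\varepsilon_{n+1}+(3+\tfrac12)\varepsilon_n+\tfrac14\varepsilon_{n+1}\le11\varepsilon_n .
\end{align*}
So the bound $11\varepsilon_n$ holds for $T_n\le N\le T_{n+1}$. Since $\sum_n\lambda(A_n\cup A'_n)<\infty$, the Borel--Cantelli lemma shows that almost every $z$ lies outside $A_n\cup A'_n$ for all large $n$. As $T_n\to\infty$, these intervals cover all large $N$, and $e_N(a_\infty,z)\to\mu_{a_\infty}$ for almost every $z$.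

\subsection*{End of the proof}
Since $a_\infty\in V_n$ for all $n$, the points $v_i(a_\infty)$ are pairwise distinct. So $P_{a_\infty}$ is infinite, and $f_{a_\infty}$ is not a Latt\`es map by Lemma~\ref{lem:lattes}.

To obtain uncountably many parameters, choose at each stage two different values of $a_{n+1}$ and continue the construction from both, with disjoint disks $U_{n+1}$; the disks may be taken as small as we like. Two different sequences in $\{0,1\}^{\mathbb N}$ lead to limits in disjoint disks. This gives an injection of $\{0,1\}^{\mathbb N}$ into the set of $a\in\Delta$ for which $f_a$ has property (P) and is not a Latt\`es map.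

Finally, a M\"obius conjugacy from $f_a$ to $f_{a'}$ preserves the set $\{0,\infty\}$ of critical points. The point $0$ has a critical image and $\infty$ does not, so the conjugacy fixes $0$ and $\infty$, and then it fixes $1=f_a(\infty)=f_{a'}(\infty)$. It is the identity, and $a=a'$. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{McMullen}
McMullen, \emph{Complex Dynamics and Renormalization}.

\bibitem{Milnor}
John W. Milnor, \emph{On Latt\`es Maps}, arXiv:math/0402147 (2004).

\end{thebibliography}
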